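\title{Pseudo-ovals on the elliptic quadric $Q^-(5,q)$ are pseudo-conics}

\begin{abstract}
A pseudo-oval of $\mathrm{PG}(5,q)$ is a set of $q^2+1$ lines any three of which span the space. We prove that for $q$ odd every pseudo-oval whose lines lie on an elliptic quadric $Q^-(5,q)$ is a pseudo-conic, that is, arises from a conic of $\mathrm{PG}(2,q^2)$ by field reduction, and that for $q$ even an elliptic quadric carries no pseudo-oval. The Klein correspondence turns the lines of $Q^-(5,q)$ into the points of the Hermitian surface $H(3,q^2)$. There a product identity of Segre type shows that the Gram matrix of the point set can be scaled to have entries in $\mathrm{GF}(q)$, and this forces the points to form an elliptic quadric $Q^-(3,q)$ of a Baer subgeometry. A polynomial version of the identity gives a stability result: for $q$ odd, a set of at least $q^2$ lines of $Q^-(5,q)$, any three of which span the space, is contained in a pseudo-conic, and for $q\ge 17$ it suffices to have $q^2+1-q/5$ lines.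
\end{abstract}

\section{Introduction}

Let $q$ be a prime power, $F=\mathrm{GF}(q)$ and $K=\mathrm{GF}(q^2)$. An \emph{arc} of a projective plane $\mathrm{PG}(2,Q)$ is a set of points any three of which span the plane, and an \emph{oval} is an arc with $Q+1$ points. Non-degenerate conics are ovals, and by a theorem of B.~Segre there are no others when $Q$ is odd.

Replace points by lines. Three $2$-dimensional subspaces can span at most a $6$-dimensional space, so the natural ambient space is $\mathrm{PG}(5,q)$. A \emph{pseudo-arc} of $\mathrm{PG}(5,q)$ is a set of at least three lines any three of which span $\mathrm{PG}(5,q)$, and a \emph{pseudo-oval} is a pseudo-arc with $q^2+1$ lines. The sizes match those of arcs of $\mathrm{PG}(2,q^2)$: projecting from one line of a pseudo-arc maps the others to pairwise disjoint lines of $\mathrm{PG}(3,q)$, of which there are at most $(q^4-1)/(q^2-1)=q^2+1$, so a pseudo-arc has at most $q^2+2$ lines.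

Examples come from field reduction. Regard $K^3$ as a $6$-dimensional vector space over $F$. Each point of $\mathrm{PG}(2,q^2)$ becomes a line of $\mathrm{PG}(5,q)$, and three such lines span $\mathrm{PG}(5,q)$ exactly when the three points are not collinear. So arcs become pseudo-arcs. For $q$ odd, the pseudo-oval obtained from a non-degenerate conic of $\mathrm{PG}(2,q^2)$ is called a \emph{pseudo-conic}. We use the same name for its images under projectivities of $\mathrm{PG}(5,q)$ (maps induced by $F$-linear bijections), so that ``is a pseudo-conic'' means ``is projectively equivalent to a pseudo-conic''.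

By Segre's theorem, for $q$ odd every pseudo-oval obtained by field reduction is a pseudo-conic. A general pseudo-oval, however, comes with no structure over $K$, and Segre's theorem cannot be applied to it. One therefore looks for a property of pseudo-conics that makes sense over $F$ and might characterize them. There is an obvious candidate: for $q$ odd the lines of a pseudo-conic lie on an elliptic quadric $Q^-(5,q)$ (Proposition~\ref{prop:conic} recalls the proof). Call a pseudo-arc or pseudo-oval \emph{in $Q^-(5,q)$} if all its lines lie on a fixed non-degenerate elliptic quadric $Q^-(5,q)$. The conjecture posed in \cite{BMS} is that, for $q$ odd, every pseudo-oval in $Q^-(5,q)$ is a pseudo-conic. We prove it.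

\begin{theorem}\label{thm:main}
Let $q$ be odd. Every pseudo-oval in $Q^-(5,q)$ is projectively equivalent to a pseudo-conic.
\end{theorem}

The same argument settles even $q$, and a refinement of it applies to pseudo-arcs with slightly fewer lines.

\begin{theorem}\label{thm:even}
For $q$ even, $Q^-(5,q)$ contains no pseudo-oval.
\end{theorem}

\begin{theorem}\label{thm:large}
Let $q$ be odd. Every pseudo-arc of at least $q^2$ lines in $Q^-(5,q)$ is contained in a pseudo-conic lying on $Q^-(5,q)$. If $q\ge 17$, the same holds for every pseudo-arc of at least $q^2+1-q/5$ lines in $Q^-(5,q)$.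
\end{theorem}

The quadric brings the field $K$ back, though not through a plane $\mathrm{PG}(2,q^2)$: by the Klein correspondence the lines of $Q^-(5,q)$ are the isotropic points of a Hermitian form $h$ on $K^4$ (Section~\ref{sec:klein}). A pseudo-arc becomes a set of isotropic points $\langle v_i\rangle$, and to each triple we attach the product $t_{ijk}=h(v_i,v_j)h(v_j,v_k)h(v_k,v_i)\in K^*$, which is well defined modulo $F^*$. The spanning condition says only that $t_{ijk}$ has non-zero trace, which excludes one of the $q+1$ classes of $K^*/F^*$. If all $t_{ijk}$ lie in the class $F^*$, the set is easy to classify (Section~\ref{sec:triples}). The heart of the proof is that a set of the maximal size $q^2+1$ has this property; this follows by evaluating one product in two ways, each time using that the product of the non-zero elements of $K$ is $-1$ (Section~\ref{sec:product}). Section~\ref{sec:large} corrects the identity for missing points and proves Theorem~\ref{thm:large} through a sharper statement, Theorem~\ref{thm:nonplanar}. Unless stated otherwise, $q$ is an arbitrary prime power.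

\section{Hermitian and quadratic forms}\label{sec:forms}

\subsection*{The extension $K/F$}
Write $\bar x=x^q$, $N(x)=x\bar x$ and $\operatorname{Tr}(x)=x+\bar x$ for $x\in K$. Since $K^*$ is cyclic of order $(q-1)(q+1)$, the norm $N$ maps $K^*$ onto $F^*$ with kernel of order $q+1$. The map $\lambda\mapsto\lambda/\bar\lambda$ has kernel $F^*$, so its image has order $q+1$ and equals $\ker N$: if $N(\mu)=1$, then $\mu=\lambda/\bar\lambda$ for some $\lambda\in K^*$, unique up to $F^*$ (Hilbert~90). The trace is $F$-linear and onto $F$, so the non-zero elements of trace $0$ form a single coset of $F^*$ in $K^*$; this coset is $F^*$ itself if and only if $\operatorname{Tr}(1)=2$ vanishes, that is, if and only if $q$ is even. Finally, pairing each element with its inverse shows that the product of all elements of $K^*$ is $-1$.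

\subsection*{Hermitian forms}
A \emph{Hermitian form} on a $K$-space $W$ is a map $h\colon W\times W\to K$, linear in the first argument, with $h(y,x)=\overline{h(x,y)}$. It is \emph{non-degenerate} if $W^\perp=0$, equivalently if the Gram matrix of a basis is invertible. A vector $v\ne0$ is \emph{isotropic} if $h(v,v)=0$, and a subspace is \emph{totally isotropic} (t.i.) if $h$ vanishes on it. Let $W$ be non-degenerate. We use the following standard facts.
\begin{itemize}
\item[(H1)] $W$ has an orthonormal basis; hence non-degenerate spaces of equal dimension are isometric.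
\item[(H2)] For a subspace $X$ we have $\dim X+\dim X^\perp=\dim W$ and $X^{\perp\perp}=X$; moreover $X$ is non-degenerate if and only if $X\cap X^\perp=0$, if and only if $X^\perp$ is non-degenerate. A t.i.\ subspace satisfies $X\subseteq X^\perp$, so $\dim X\le\frac12\dim W$.
\item[(H3)] If $\dim W=2$, there are exactly $q+1$ isotropic points, namely $\langle(x,1)\rangle$ with $N(x)=-1$ in orthonormal coordinates.
\item[(H4)] Two non-orthogonal isotropic vectors $v,w$ span a non-degenerate $2$-space, as their Gram determinant is $-N(h(v,w))\neq0$.
\end{itemize}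
From now on $U=K^4$ carries a non-degenerate Hermitian form $h$ with orthonormal basis $e_1,\dots,e_4$, and $\perp$ refers to $h$. Points, lines and planes of $\mathrm{PG}(U)=\mathrm{PG}(3,q^2)$ are the subspaces of $U$ of dimension $1,2,3$; we often denote a point and a vector spanning it by the same letter. The isotropic points form the Hermitian surface $H(3,q^2)$. A line $\ell$ is t.i.\ if and only if $\ell=\ell^\perp$, there is no t.i.\ plane, and the plane $u^\perp$ is non-degenerate if and only if $u$ is not isotropic.

\subsection*{Quadratic forms}
Let $f$ be a quadratic form on an $F$-space with polar form $f(x+y)-f(x)-f(y)$. We call $f$ \emph{non-degenerate} if its polar form is, a vector $x\neq0$ \emph{singular} if $f(x)=0$, a subspace \emph{totally singular} if $f$ vanishes on it, and $f$ \emph{anisotropic} if there is no singular vector.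
\begin{itemize}
\item[(Q1)] A non-degenerate $f$ is an orthogonal sum of $w$ hyperbolic planes (with form $XY$) and an anisotropic form of dimension at most $2$, where $w$, the Witt index, is the dimension of every maximal totally singular subspace. In dimension $2m$ either $w=m$ ($f$ is \emph{hyperbolic}) or $w=m-1$ ($f$ is \emph{elliptic}).
\item[(Q2)] Elliptic forms of equal dimension are isometric. Indeed, an anisotropic binary form $aX^2+bXY+cY^2$ equals $aN(X-\theta Y)$, where $\theta\in K\setminus F$ is a root of $aT^2+bT+c$; if $N(\gamma)=a$, then $(X,Y)\mapsto\gamma(X-\theta Y)$ is an isometry onto $(K,N)$.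
\item[(Q3)] For $q$ odd a non-degenerate ternary form has $q+1$ singular points (a conic). In dimension $4$, an elliptic form has $q^2+1$ singular points, which form the quadric $Q^-(3,q)$; a hyperbolic form has $(q+1)^2$ singular points, partitioned by the $q+1$ totally singular lines of a regulus.
\end{itemize}
The quadric $Q^-(5,q)$ is the set of singular points of an elliptic form on $F^6$, and its lines are the totally singular $2$-spaces. By (Q2) all such quadrics are projectively equivalent.

\begin{proposition}\label{prop:conic}
Let $q$ be odd. The lines of a pseudo-conic lie on an elliptic quadric.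
\end{proposition}

\begin{proof}
After a $K$-linear, hence $F$-linear, change of coordinates the conic is $f=x_1x_2-x_3^2=0$. For $\eta\in K^*$ consider the quadratic form $\operatorname{Tr}(\eta f)$ on the $F$-space $K^3$. If $f(x)=0$, then $f(\lambda x)=\lambda^2f(x)=0$ for all $\lambda\in K$, so the $q^2+1$ lines are totally singular. The form is the orthogonal sum of $\operatorname{Tr}(\eta x_1x_2)$ and $\operatorname{Tr}(-\eta x_3^2)$. The first summand is non-degenerate of dimension $4$ and vanishes on the $2$-space $x_2=0$, so it is hyperbolic. It remains to choose $\eta$ so that the second summand is anisotropic. The elements of $F^*$ are $(q+1)$-th powers in $K^*$ and $q+1$ is even, so they are squares in $K$. Hence the non-zero elements of trace $0$, which form one coset of $F^*$, all have the same quadratic character in $K$. Choose $-\eta$ of the other character. Then $-\eta x_3^2$ has non-zero trace for every $x_3\ne0$, and $\operatorname{Tr}(\eta f)$ is elliptic by (Q1).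
\end{proof}

\section{Lines of $Q^-(5,q)$ as points of $H(3,q^2)$}\label{sec:klein}

Sets of lines are awkward to compute with. In this section we build a model of $Q^-(5,q)$ in which a line of the quadric is given by a single vector of $U$.

\subsection*{The Klein quadric}
Put $e_{ij}=e_i\wedge e_j$. On $\Lambda^2U$ let
\[
Q(x)=p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}\qquad\text{for }x=\sum_{i<j}p_{ij}e_{ij}.
\]
Its polar form $\beta$ is non-degenerate and satisfies $x\wedge y=\beta(x,y)\,e_1\wedge e_2\wedge e_3\wedge e_4$. A \emph{Pl\"ucker vector} of the line $\ell=\langle u,v\rangle$ is a non-zero multiple of $u\wedge v$. The Klein correspondence consists of three facts. A non-zero $x$ satisfies $Q(x)=0$ if and only if it is a Pl\"ucker vector of some (unique) line. Pl\"ucker vectors $x,y$ satisfy $\beta(x,y)=0$ if and only if their lines meet, since $u\wedge v\wedge u'\wedge v'=0$ means that the four vectors are dependent. And a non-zero $y$ with $z\wedge y=0$ for all $z\in\ell$ is a Pl\"ucker vector of $\ell$, as one sees by expanding $y$ in a basis $u_a\wedge u_b$ with $\ell=\langle u_1,u_2\rangle$: the condition $u_1\wedge y=0$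 kills the terms without $u_1$, and $u_2\wedge y=0$ those without $u_2$.

\subsection*{Descent to $F$}
The Klein quadric lives over $K$. The form $h$ singles out a $6$-dimensional $F$-subspace, as follows. The expression
\[
h_2(x\wedge y,z\wedge w)=h(x,z)h(y,w)-h(x,w)h(y,z)
\]
is alternating in $(x,y)$ and in $(z,w)$, so it defines a Hermitian form $h_2$ on $\Lambda^2U$, for which the $e_{ij}$ $(i<j)$ are orthonormal. Define the semilinear map $\sigma$ on $\Lambda^2U$ by
\[
\beta(x,\sigma y)=h_2(x,y)\qquad\text{for all }x.
\]
Taking $y=e_{ij}$ and comparing with the formula for $Q$ shows that $\sigma$ interchanges $e_{12}\leftrightarrow e_{34}$, $e_{13}\leftrightarrow-e_{24}$ and $e_{14}\leftrightarrow e_{23}$. Hence $\sigma^2=1$, and the fixed vectors of $\sigma$ form the $6$-dimensional $F$-space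
\[
V=\{ae_{12}+\bar ae_{34}+be_{13}-\bar be_{24}+ce_{14}+\bar ce_{23}:a,b,c\in K\},\qquad Q|_V=N(a)+N(b)+N(c).
\]
If $E$ is a $\sigma$-stable $K$-subspace of $\Lambda^2U$, then $E\cap V$ spans $E$ over $K$: for $x\in E$ and $\omega\in K\setminus F$, the vectors $x+\sigma x$ and $\omega x+\bar\omega\sigma x$ lie in $E\cap V$, and $x$ is a $K$-combination of them because $\omega\neq\bar\omega$. For $E=\Lambda^2U$ this shows that an $F$-basis of $V$ is a $K$-basis of $\Lambda^2U$. So $F$-independent vectors of $V$ are $K$-independent, and
\begin{equation}\label{eq:descent}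
\dim_F(E\cap V)=\dim_KE\qquad\text{for every $\sigma$-stable $K$-subspace }E.
\end{equation}
It also shows that $Q|_V$ is non-degenerate. The summand $N(a)+N(b)$ vanishes on the $2$-dimensional $F$-space $\{a=\lambda b\}$, where $N(\lambda)=-1$, so it is hyperbolic, while $N(c)$ is anisotropic. Thus $Q|_V$ is elliptic. \emph{From now on $Q^-(5,q)$ is the quadric $Q=0$ of $\mathrm{PG}(V)$.}

For an isotropic point $p$ put
\[
E_p=p\wedge p^\perp=\{p\wedge v:v\in p^\perp\},\qquad L_p=E_p\cap V.
\]

\begin{proposition}\label{prop:dict}
\begin{itemize}
\item[(i)] If $x$ is a Pl\"ucker vector of $\ell$, then $\sigma x$ is a Pl\"ucker vector of $\ell^\perp$.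
\item[(ii)] Each t.i.\ line $\ell$ has a Pl\"ucker vector in $V$, unique up to $F^*$, and this defines a bijection $\ell\mapsto[\ell]$ from the t.i.\ lines onto the points of $Q^-(5,q)$.
\item[(iii)] The map $p\mapsto L_p$ is a bijection from the isotropic points onto the lines of $Q^-(5,q)$, and the points of $L_p$ are the $[\ell]$ with $\ell$ a t.i.\ line through $p$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $x=u\wedge v$ and $z\in\ell^\perp$. For all $w\in U$,
\[
\beta(z\wedge w,\sigma x)=h(z,u)h(w,v)-h(z,v)h(w,u)=0,
\]
that is, $w\wedge(z\wedge\sigma x)=0$ for all $w$. Hence $z\wedge\sigma x=0$ for all $z\in\ell^\perp$, and $\sigma x\neq0$.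

(ii) A singular vector $x\in V$ is a Pl\"ucker vector of a line $\ell$, and $\sigma x=x$ gives $\ell=\ell^\perp$ by (i), so $\ell$ is t.i. Conversely, let $x$ be a Pl\"ucker vector of a t.i.\ line. By (i), $\sigma x=\mu x$ with $\mu\in K^*$, and $x=\sigma^2x=\bar\mu\mu x$ gives $N(\mu)=1$. Now $\sigma(\lambda x)=\bar\lambda\mu x$ equals $\lambda x$ if and only if $\lambda/\bar\lambda=\mu$, and Hilbert~90 provides such a $\lambda$, unique up to $F^*$.

(iii) The space $E_p$ is isomorphic to $p^\perp/p$, so $\dim_KE_p=2$, and its non-zero vectors are the Pl\"ucker vectors of the lines $\ell$ with $p\subset\ell\subset p^\perp$. For such a line, taking orthogonal complements gives $p\subset\ell^\perp\subset p^\perp$, so $E_p$ is $\sigma$-stable by (i). By \eqref{eq:descent}, $L_p$ is a $2$-dimensional $F$-space, and $Q$ vanishes on it; so it is a line of $Q^-(5,q)$. A t.i.\ line through $p$ lies in $p^\perp$, so by (ii) the points of $L_p$ are as stated. Two of these t.i.\ lines meet only in $p$, so $L_p$ determines $p$.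

Conversely, the points of a line $L$ of $Q^-(5,q)$ are pairwise orthogonal for $\beta$, so they are $[\ell_0],\dots,[\ell_q]$ with t.i.\ lines $\ell_a$ that meet pairwise. Let $p=\ell_0\cap\ell_1$. Then $p$ is orthogonal to $\ell_0+\ell_1$, so this plane is $p^\perp$. If some $\ell_a$ missed $p$, it would meet $\ell_0$ and $\ell_1$ in two distinct points and so lie in $p^\perp$; then $\ell_a+p$ would be a t.i.\ plane, which does not exist. So all $\ell_a$ pass through $p$, and $L=L_p$.
\end{proof}

We now translate the spanning condition.

\begin{definition}
A set $S$ of at least three isotropic points of $\mathrm{PG}(U)$ is \emph{admissible} if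
\begin{itemize}
\item[(a)] distinct points of $S$ are not orthogonal, and
\item[(b)] no isotropic point is orthogonal to three distinct points of $S$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:adm}
Let $S$ be a set of at least three isotropic points. Then $\{L_p:p\in S\}$ is a pseudo-arc if and only if $S$ is admissible.
\end{lemma}

\begin{proof}
Three lines of $\mathrm{PG}(V)$ span it if and only if their sum, as $2$-dimensional subspaces, is direct. For distinct isotropic points $p,p'$, Proposition~\ref{prop:dict}(iii) shows that $L_p\cap L_{p'}\neq0$ if and only if $p$ and $p'$ lie on a t.i.\ line, that is, $p\perp p'$.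

Suppose any three of the $L_p$ span. Then they are pairwise disjoint, because $|S|\ge3$, and (a) holds. Let $m$ be isotropic and orthogonal to distinct $p_1,p_2,p_3\in S$. By (a), $m\notin\{p_1,p_2,p_3\}$, so there are non-zero $x_i\in L_{p_i}\cap L_m$. Since $\dim_FL_m=2$, the three vectors $x_i$ are dependent, and $L_{p_1}+L_{p_2}+L_{p_3}$ is not direct, a contradiction. This is (b).

Suppose $S$ is admissible and $x_1+x_2+x_3=0$ with $x_i\in L_{p_i}$ not all zero, for distinct $p_1,p_2,p_3\in S$. By (a) the $L_{p_i}$ are pairwise disjoint, so all $x_i$ are non-zero and $x_1,x_2$ are independent. Now $0=Q(x_3)=Q(x_1+x_2)=\beta(x_1,x_2)$, so $\langle x_1,x_2\rangle$ is a line $L_m$ of the quadric, and it contains $x_3$. Each $x_i$ spans a point $[\ell_i]$ with $\ell_i$ a t.i.\ line through both $m$ and $p_i$. So $m$ is orthogonal to $p_1,p_2,p_3$, contradicting (b).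
\end{proof}

To prove projective equivalence in $\mathrm{PG}(V)$ we need to transport isometries of $U$. The map $\Lambda^2g$ need not preserve $V$, but a scalar multiple does.

\begin{lemma}\label{lem:isom}
If $g$ is a $K$-linear isometry of $(U,h)$, there is an $F$-linear bijection of $V$ that preserves $Q^-(5,q)$ and maps $L_p$ to $L_{gp}$ for every isotropic point $p$.
\end{lemma}

\begin{proof}
Let $G=\Lambda^2g$ and $d=\det g$. The matrix of $g$ satisfies $g^{T}\bar g=I$, so $N(d)=1$. From $Gx\wedge Gy=(\Lambda^4g)(x\wedge y)$ we get $\beta(Gx,Gy)=d\,\beta(x,y)$, and $h_2(Gx,Gy)=h_2(x,y)$ by the definition of $h_2$. Therefore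
\[
\beta(Gx,\sigma Gy)=h_2(x,y)=\beta(x,\sigma y)=d^{-1}\beta(Gx,G\sigma y)
\]
for all $x,y$, that is, $\sigma G=d^{-1}G\sigma$. By Hilbert~90 choose $\lambda\in K^*$ with $\bar\lambda/\lambda=d$. Then $\sigma\,\lambda G=\bar\lambda d^{-1}G\sigma=\lambda G\,\sigma$, so $\lambda G$ commutes with $\sigma$ and preserves $V$. It maps $E_p$ to $E_{gp}$, hence $L_p$ to $L_{gp}$, and it permutes the Pl\"ucker vectors, hence preserves the zero set of $Q$.
\end{proof}

\section{The triple invariant and real sets}\label{sec:triples}

Let $S=\{\langle v_i\rangle\}$ be a set of pairwise non-orthogonal isotropic points, and write $h_{ij}=h(v_i,v_j)$. Thus $h_{ii}=0$, $h_{ij}\neq0$ for $i\neq j$, and $h_{ji}=\overline{h_{ij}}$. Replacing $v_i$ by $a_iv_i$ replaces $h_{ij}$ by $a_i\overline{a_j}h_{ij}$. A single entry can be scaled to $1$ and carries no information; the first invariant appears for triples. For distinct $i,j,k$ put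
\[
t_{ijk}=h_{ij}h_{jk}h_{ki}\in K^*.
\]
Rescaling multiplies $t_{ijk}$ by $N(a_i)N(a_j)N(a_k)\in F^*$. Cyclic permutations of the indices fix $t_{ijk}$, and transpositions replace it by $\overline{t_{ijk}}$. We call the triple \emph{real} if $t_{ijk}\in F$; this depends neither on the scaling nor on the order.

\begin{lemma}\label{lem:trace}
For three distinct, pairwise non-orthogonal isotropic points $v_i,v_j,v_k$ the following are equivalent:
\begin{itemize}
\item[(i)] no isotropic point is orthogonal to all three;
\item[(ii)] they span a non-degenerate plane;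
\item[(iii)] $\operatorname{Tr}(t_{ijk})\neq0$.
\end{itemize}
In particular, any three points of an admissible set span a non-degenerate plane, and an admissible set with a real triple exists only for $q$ odd.
\end{lemma}

\begin{proof}
The Gram matrix has zero diagonal, so its determinant is $h_{ij}h_{jk}h_{ki}+h_{ik}h_{ji}h_{kj}=\operatorname{Tr}(t_{ijk})$. It is non-zero if and only if the vectors are independent and span a non-degenerate space; so (ii) and (iii) are equivalent. If the three points span a plane $u^\perp$, then $u$ is the only point orthogonal to them, and both (i) and (ii) say that $u$ is not isotropic. If they lie on a line $\ell$, then (ii) fails; and $\ell$ is non-degenerate by (H4), so $\ell^\perp$ is non-degenerate by (H2) and contains an isotropic point by (H3), and (i) fails too. Finally, if $t_{ijk}\in F^*$, then $\operatorname{Tr}(t_{ijk})=2t_{ijk}$, which is non-zero only for $q$ odd.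
\end{proof}

So condition (b) forbids exactly one of the $q+1$ classes of $K^*/F^*$, the class of trace $0$. Each of the other $q$ classes occurs for some admissible triple: if $\operatorname{Tr}(\tau)\ne0$, the Hermitian $3\times3$ matrix with zero diagonal, $h_{12}=\tau$ and $h_{23}=h_{31}=1$ is invertible, so by (H1) it is the Gram matrix of a basis of $e_4^\perp$. Realness is thus not a consequence of admissibility; it will be forced by size.

Before proving this we determine the large admissible sets all of whose triples are real. The point is that a Gram matrix over $F$ produces coordinates over $F$.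

\begin{lemma}\label{lem:coord}
Let $w_1,\dots,w_d$ be a basis of a non-degenerate subspace $D$ of $U$ with all $h(w_a,w_b)\in F$, and let $R$ be their $F$-span. Then $h|_R$ is a non-degenerate symmetric bilinear form with values in $F$, and every $v\in D$ with $h(v,w_b)\in F$ for all $b$ lies in $R$.
\end{lemma}

\begin{proof}
The Gram matrix $M=(h(w_a,w_b))$ is invertible, has entries in $F$, and is Hermitian, hence symmetric. If $v=\sum_ac_aw_a$, then the row vector $(h(v,w_b))_b$ equals $(c_a)_aM$, so $(c_a)_a=(h(v,w_b))_bM^{-1}$ has entries in $F$.
\end{proof}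

Let $q$ be odd. An \emph{elliptic $F$-form} of $U$ is a $4$-dimensional $F$-subspace $R$ that spans $U$ over $K$, on which $h$ takes values in $F$, and on which the quadratic form $x\mapsto h(x,x)$ is elliptic. An $F$-basis of $R$ is a $K$-basis of $U$, so $\langle r\rangle_F\mapsto\langle r\rangle_K$ embeds $\mathrm{PG}(R)=\mathrm{PG}(3,q)$ into $\mathrm{PG}(3,q^2)$; the image is a \emph{Baer subgeometry}. Let $\mathcal E(R)$ be the image of the set of singular points. It is a quadric $Q^-(3,q)$ of the subgeometry and consists of $q^2+1$ isotropic points.

\begin{proposition}\label{prop:model}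
Let $q$ be odd.
\begin{itemize}
\item[(i)] Elliptic $F$-forms $R$ exist, and $\mathcal E(R)$ is an admissible set all of whose triples are real.
\item[(ii)] If $R,R'$ are elliptic $F$-forms, there is a $K$-linear isometry $g$ of $(U,h)$ with $g\,\mathcal E(R)=\mathcal E(R')$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) A symmetric matrix over $F$ defining an elliptic form is an invertible Hermitian matrix, so by (H1) it is the Gram matrix of a basis of $U$; let $R$ be the $F$-span of that basis. Two distinct orthogonal points of $\mathcal E(R)$ would span a totally singular line of $\mathrm{PG}(R)$, which is impossible in Witt index $1$; this is (a). With representatives $v_i\in R$ all $t_{ijk}$ lie in $F^*$, so $\operatorname{Tr}(t_{ijk})=2t_{ijk}\ne0$, and (b) holds by Lemma~\ref{lem:trace}.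

(ii) By (Q2) there is an $F$-linear bijection $\varphi\colon R\to R'$ preserving $h(x,x)$, hence, as $q$ is odd, preserving the bilinear form $h$. Let $r_1,\dots,r_4$ be an $F$-basis of $R$ and let $g$ be the $K$-linear map with $gr_a=\varphi(r_a)$. It maps a $K$-basis of $U$ to a $K$-basis with the same Gram matrix, so it is an isometry. It extends $\varphi$, so it maps $\mathcal E(R)$ onto $\mathcal E(R')$.
\end{proof}

\begin{example}
Let $q=3$ and choose $\varepsilon\in\mathrm{GF}(9)$ with $N(\varepsilon)=-1$. On $R=\langle e_1,e_2,e_3,\varepsilon e_4\rangle_F$ the form is $x_1^2+x_2^2+x_3^2-x_4^2$. Non-zero squares of $\mathrm{GF}(3)$ equal $1$, so a singular vector has either $x_4=0$ and $x_1x_2x_3\ne0$, or $x_4\ne0$ and exactly one of $x_1,x_2,x_3$ non-zero. This gives $4+6=10$ points, namely $\pm e_1\pm e_2+e_3$ and $\pm e_a+\varepsilon e_4$ $(a=1,2,3)$. A hyperbolic form would have $16$ singular points, so $R$ is an elliptic $F$-form, and the ten lines $L_p$ form a pseudo-oval in $Q^-(5,3)$.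
\end{example}

\begin{proposition}\label{prop:real}
Let $S$ be an admissible set all of whose triples are real, with $|S|>q+1$. Then $q$ is odd, $S$ is not contained in a plane, and $S\subseteq\mathcal E(R)$ for some elliptic $F$-form $R$. If $|S|=q^2+1$, then $S=\mathcal E(R)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:trace}, $q$ is odd. Fix an index $1$ and rescale the $v_i$ $(i\ne1)$ so that $h_{1i}=1$, hence also $h_{i1}=1$. For distinct $i,j\neq1$ we get $h_{ij}=h_{ij}h_{j1}h_{1i}=t_{ij1}\in F$. So all $h_{ij}$ lie in $F$.

Let $D$ be the $K$-span of the $v_i$ and $d=\dim_KD$. By Lemma~\ref{lem:trace}, either $d=3$ and $D$ is a non-degenerate plane, or $d=4$ and $D=U$. Choose a basis of $D$ among the $v_i$, with $F$-span $R$. By Lemma~\ref{lem:coord} all $v_k$ lie in $R$, where they represent distinct, pairwise non-orthogonal singular points of the quadratic form $h(x,x)$. This form is non-degenerate, since its polar form is $2h|_R$. Now apply (Q3). If $d=3$, there are only $q+1$ singular points. If $d=4$ and the form is hyperbolic, each of the $q+1$ lines of a regulus contains at most one $v_k$, because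 points on a totally singular line are orthogonal; again $|S|\le q+1$. So $d=4$ and the form is elliptic, with $q^2+1$ singular points.
\end{proof}

The hypothesis $|S|>q+1$ cannot be dropped: the $q+1$ points of $\mathcal E(R)$ on a non-degenerate plane of $\mathrm{PG}(R)$ form an admissible set with real triples that lies in a plane.

\section{The product identity}\label{sec:product}

We must show that all triples of an admissible set of size $q^2+1$ are real. Condition (b) is a statement about auxiliary isotropic points, so we test $S$ against a natural family of $q^2$ of them: the points other than $v_i$ on a t.i.\ line through $v_i$. All of these are already orthogonal to $v_i$, so by (b) each is orthogonal to at most one more point of $S$. For $i\neq j$ let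
\[
N_{ij}=\langle v_i,v_j\rangle^\perp .
\]
By (H2)--(H4) this is a non-degenerate $2$-space with $q+1$ isotropic points, and it does not contain $v_i$ since $h_{ij}\neq0$.

\begin{lemma}\label{lem:inj}
Let $S$ be admissible, fix $i$, and let $y\in v_i^\perp\setminus Kv_i$ be isotropic. Then the elements
\[
\lambda_k=-h(y,v_k)/h_{ik}\in K\qquad(k\ne i)
\]
are distinct. In particular $|S|\le q^2+1$.
\end{lemma}

\begin{proof}
The vectors $y+\lambda v_i$ $(\lambda\in K)$ are non-zero and lie on the t.i.\ line $\langle y,v_i\rangle$, so they are isotropic and orthogonal to $v_i$. Moreover $h(y+\lambda v_i,v_k)=h(y,v_k)+\lambda h_{ik}$ vanishes exactly for $\lambda=\lambda_k$. If $\lambda_k=\lambda_l$ with $k\neq l$, then $y+\lambda_kv_i$ is orthogonal to $v_i,v_k,v_l$, contradicting (b). A vector $y$ as required exists, for instance in $N_{ij}$; so $|S|-1\le|K|$.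
\end{proof}

Thus pseudo-ovals are pseudo-arcs of the largest size allowed in $Q^-(5,q)$, and for them $k\mapsto\lambda_k$ is a bijection onto $K$. The product of the non-zero $\lambda_k$ is then known. It involves the unknown numbers $h(y,v_k)$; to eliminate them, choose $y\in N_{ij}$, so that $y$ lies on t.i.\ lines through both $v_i$ and $v_j$, and compare the two products (Figure~\ref{fig:lines}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\coordinate (y) at (0,0);
\coordinate (vi) at (-3.2,2.2);
\coordinate (vj) at (3.2,2.2);
\coordinate (a) at (-1.6,1.1);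
\coordinate (b) at (2.0,1.375);
\coordinate (vk) at (0.1,2.7);
\draw[thick] (y)--(vi);
\draw[thick] (y)--(vj);
\draw[dashed] (vk)--(a);
\draw[dashed] (vk)--(b);
\fill (vi) circle (2.5pt) node[above] {$v_i$};
\fill (vj) circle (2.5pt) node[above] {$v_j$};
\fill (vk) circle (2.5pt) node[above] {$v_k$};
\draw[fill=white] (y) circle (2.2pt) node[below=2pt] {$y$};
\draw[fill=white] (a) circle (2.2pt) node[below left] {$y+\lambda_kv_i$};
\draw[fill=white] (b) circle (2.2pt) node[below right] {$y+\mu_kv_j$};
\end{tikzpicture}
\caption{An isotropic point $y$ orthogonal to two points $v_i,v_j$ of an admissible set $S$; all lines drawn are totally isotropic. Every further point $v_k$ of $S$ is orthogonal to exactly one point on each solid line, with $\lambda_k=-h(y,v_k)/h_{ik}$ and $\mu_k=-h(y,v_k)/h_{jk}$. If $|S|=q^2+1$, then the $\lambda_k$ and the $\mu_k$ $(k\neq i,j)$ each run through $K^*$.}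
\label{fig:lines}
\end{figure}

\begin{example}[$q=2$]\label{ex:two}
Let $K=\{0,1,\omega,\omega^2\}$, where signs play no role, and suppose that $v_1,\dots,v_5$ is an admissible set, scaled so that $h_{1k}=h_{k1}=1$ for $k\geq2$. Take a pair $i,j$ and an isotropic $y\in N_{ij}$. The four values $\lambda_k=h(y,v_k)/h_{ik}$ $(k\ne i)$ are distinct and $\lambda_j=0$, so the other three are $1,\omega,\omega^2$ in some order, with product $\omega^3=1$. Hence $\prod_{k\neq i,j}h(y,v_k)=\prod_{k\ne i,j}h_{ik}$. The left side is symmetric in $i$ and $j$, so $\prod_{k\ne i,j}h_{ik}=\prod_{k\ne i,j}h_{jk}$. The pairs $12$, $13$, $23$ give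
\[
h_{23}h_{24}h_{25}=1,\qquad h_{32}h_{34}h_{35}=1,\qquad h_{24}h_{25}=h_{34}h_{35}.
\]
Therefore $h_{23}=h_{32}$, and $t_{123}=h_{23}$ is real. But then $\operatorname{Tr}(t_{123})=h_{23}+h_{32}=0$, contradicting Lemma~\ref{lem:trace}. So $Q^-(5,2)$ contains no pseudo-oval.
\end{example}

The three pairs of a triple were needed together: each pair relates $v_i$ to $v_j$, and the relations close up around a triangle. The general case is the same.

\begin{proposition}\label{prop:product}
Let $S$ be admissible with $|S|=q^2+1$, and put $\Pi_i=\prod_{k\neq i}h_{ik}$. Then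
\[
\overline{h_{ij}}/h_{ij}=\Pi_j/\Pi_i\qquad\text{for all }i\neq j,
\]
and all triples of $S$ are real.
\end{proposition}

\begin{proof}
Fix $i\ne j$ and an isotropic $y\in N_{ij}$. By Lemma~\ref{lem:inj} the $q^2$ elements $\lambda_k$ $(k\neq i)$ are all the elements of $K$, and $\lambda_j=0$. So $\prod_{k\ne i,j}\lambda_k=-1$. Since $(-1)^{q^2-1}=1$ in $K$ (the exponent is even if $q$ is odd, and $-1=1$ if $q$ is even), this reads
\[
\prod_{k\ne i,j}h(y,v_k)=-\prod_{k\ne i,j}h_{ik}=-\Pi_i/h_{ij}.
\]
Interchanging $i$ and $j$ and keeping $y$ shows that the left side also equals $-\Pi_j/h_{ji}$. Hence $h_{ji}/h_{ij}=\Pi_j/\Pi_i$, which is the identity. Multiplying it over the pairs $(i,j)$, $(j,k)$, $(k,i)$ gives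
\[
\frac{\overline{t_{ijk}}}{t_{ijk}}=\frac{\Pi_j}{\Pi_i}\cdot\frac{\Pi_k}{\Pi_j}\cdot\frac{\Pi_i}{\Pi_k}=1. \qedhere
\]
\end{proof}

Condition (b) entered only through the injectivity of $k\mapsto\lambda_k$, the size $q^2+1$ only through its surjectivity, and the parity of $q$ not at all.

\begin{proof}[Proof of Theorem~\ref{thm:even}]
By Proposition~\ref{prop:dict} and Lemma~\ref{lem:adm}, a pseudo-oval in $Q^-(5,q)$ gives an admissible set of size $q^2+1$. Its triples are real by Proposition~\ref{prop:product}, so $q$ is odd by Lemma~\ref{lem:trace}.
\end{proof}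

Theorem~\ref{thm:main} is the implication (i)$\Rightarrow$(iii) of the following statement. We have not yet located a pseudo-conic in the model $\mathrm{PG}(V)$, and we do not need to: all pseudo-ovals in the quadric turn out to be equivalent, and one of them is a pseudo-conic.

\begin{theorem}\label{thm:precise}
Let $q$ be odd and let $\mathcal O$ be a set of lines of $Q^-(5,q)$. The following are equivalent:
\begin{itemize}
\item[(i)] $\mathcal O$ is a pseudo-oval;
\item[(ii)] $\mathcal O=\{L_p:p\in\mathcal E(R)\}$ for some elliptic $F$-form $R$ of $U$;
\item[(iii)] $\mathcal O$ is a pseudo-conic.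
\end{itemize}
These sets form exactly one orbit under the group of projectivities stabilizing $Q^-(5,q)$.
\end{theorem}

\begin{proof}
Write $\mathcal O=\{L_p:p\in S\}$ using Proposition~\ref{prop:dict}(iii). If (i) holds, $S$ is admissible of size $q^2+1$ by Lemma~\ref{lem:adm}, its triples are real by Proposition~\ref{prop:product}, and $S=\mathcal E(R)$ by Proposition~\ref{prop:real}, as $q^2+1>q+1$. Conversely (ii) implies (i) by Proposition~\ref{prop:model}(i) and Lemma~\ref{lem:adm}. By Proposition~\ref{prop:model}(ii) and Lemma~\ref{lem:isom}, any two sets as in (ii) are equivalent under a projectivity stabilizing $Q^-(5,q)$; and such projectivities map pseudo-ovals in $Q^-(5,q)$ to pseudo-ovals in $Q^-(5,q)$. So the pseudo-ovals in $Q^-(5,q)$ form one orbit.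

A pseudo-conic is a pseudo-oval, so (iii) implies (i). By Proposition~\ref{prop:conic} and (Q2), a projectivity moves a pseudo-conic, together with an elliptic quadric containing it, to a pseudo-conic $\mathcal C$ lying on our $Q^-(5,q)$. If (i) holds, then $\mathcal O$ and $\mathcal C$ lie in the same orbit, which is (iii).
\end{proof}

\section{Large pseudo-arcs}\label{sec:large}

Call a pseudo-arc $\{L_p:p\in S\}$ in $Q^-(5,q)$, and the admissible set $S$, \emph{planar} if $S$ lies in a plane $D$ of $\mathrm{PG}(3,q^2)$. By Lemma~\ref{lem:trace}, $D$ is then non-degenerate and $S$ is an arc of $\mathrm{PG}(D)=\mathrm{PG}(2,q^2)$ contained in the Hermitian curve $H(2,q^2)$ of isotropic points of $D$. Planar and non-planar pseudo-arcs are handled by different means. The non-planar case is the following.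

\begin{theorem}\label{thm:nonplanar}
Let $q\ge3$, let $\delta\ge0$ be an integer, and let $\mathcal A$ be a non-planar pseudo-arc of $q^2+1-\delta$ lines in $Q^-(5,q)$. Suppose that $\delta\le q$ and
\begin{equation}\label{eq:ineq}
3(\delta-1)(q-1+3\delta)<q^2-q-4\delta .
\end{equation}
Then $q$ is odd and $\mathcal A$ is contained in a pseudo-conic lying on $Q^-(5,q)$. The two conditions on $\delta$ hold whenever $\delta\le1$, and whenever $\delta\le q/5$.
\end{theorem}

Until the end of the proof, $S=\{\langle v_i\rangle\}$ is an admissible set with $|S|=q^2+1-\delta$ and $0\le\delta\le q$.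

\subsection*{Tangent forms}
The values $\lambda_k$ of Lemma~\ref{lem:inj} now miss $\delta$ elements of $K$, so the product identity acquires a correction factor, the product of the missed values up to sign. This factor depends on $y$, and that is the difficulty. To close the identities for $ij$, $jk$, $ki$ around a triangle we need them at one common vector. The only point common to $N_{ij},N_{jk},N_{ki}$ is $u=\langle v_i,v_j,v_k\rangle^\perp$, and $u$ is not isotropic by (b), whereas the identities are available only for isotropic $y$. The way out is to show that the correction factor is the value of a form of degree $\delta$. A relation between binary forms of degree $\delta\le q$ that holds at the $q+1$ isotropic points of $N_{ij}$ holds on all of $N_{ij}$, in particular at $u$.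

\begin{lemma}\label{lem:tangent}
For each $i$ there is a homogeneous polynomial $G_i$ of degree $\delta$ on $v_i^\perp$ such that for all $j\neq i$
\begin{equation}\label{eq:tangent}
G_i(y)\prod_{k\neq i,j}\frac{h(y,v_k)}{h_{ik}}=-1\qquad\text{for all isotropic }y\in N_{ij}.
\end{equation}
\end{lemma}

\begin{proof}
Write $v_i^\perp=Kv_i\oplus W$ with coordinates $n_1,n_2$ on $W$, and write $y=Xv_i+n$. As $h$ is linear in its first argument,
\[
\Phi_i(y)=\prod_{k\neq i}\frac{h(y,v_k)}{h_{ik}}=\prod_{k\ne i}\Bigl(X+\frac{h(n,v_k)}{h_{ik}}\Bigr)
\]
is a polynomial in $X,n_1,n_2$, homogeneous of degree $q^2-\delta\geq q^2-q\geq2$ and monic in $X$. Division with remainder in $K[n_1,n_2][X]$ gives unique polynomials $G_i,r$ with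
\begin{equation}\label{eq:div}
X^{q^2}=G_i\Phi_i+r,\qquad\deg_Xr<q^2-\delta .
\end{equation}
Taking the homogeneous part of total degree $q^2$ in \eqref{eq:div} gives a second such equation, in which $G_i$ is replaced by its part of degree $\delta$. By uniqueness $G_i$ is homogeneous of degree $\delta$.

Let $n\in W$ be isotropic. By Lemma~\ref{lem:inj}, the roots of $\Phi_i(Xv_i+n)\in K[X]$ are distinct elements of $K$, so this polynomial divides $X^{q^2}-X=\prod_{a\in K}(X-a)$. Thus $X^{q^2}$ leaves the remainder $X$, of degree $1<q^2-\delta$, on division by $\Phi_i(Xv_i+n)$. Specializing \eqref{eq:div} at $n$ and using uniqueness of division in $K[X]$, we get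
\[
G_i(Xv_i+n)\,\Phi_i(Xv_i+n)=X^{q^2}-X .
\]
(So the roots of $G_i(Xv_i+n)$ are the $\delta$ values missed by the $\lambda_k$.)

Now let $y\in N_{ij}$ be isotropic. Write $y=av_i+n$ with $a\in K$, $n\in W$; then $n\neq0$, and $h(n,n)=h(y,y)=0$ because $v_i$ is orthogonal to $v_i^\perp$. Substituting $X=T+a$ and using $a^{q^2}=a$ gives $G_i(Tv_i+y)\Phi_i(Tv_i+y)=T^{q^2}-T$ in $K[T]$. The $j$-th factor of $\Phi_i(Tv_i+y)$ is $T$, since $y\perp v_j$. Dividing by $T$ and putting $T=0$ gives \eqref{eq:tangent}.
\end{proof}

For $i\ne j$, a \emph{bad plane of the pair $ij$} is a plane $\langle v_i,v_j,v_k\rangle$ with $t_{ijk}\notin F$.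

\begin{lemma}\label{lem:bad}
Every pair has at most $\delta$ bad planes.
\end{lemma}

\begin{proof}
Put $c_{ij}=\prod_{k\neq i,j}h_{jk}/h_{ik}$. Compare \eqref{eq:tangent} for $(i,j)$ and for $(j,i)$: the factor $\prod_{k\ne i,j}h(y,v_k)$ is the same and is non-zero, so $G_j(y)=c_{ij}G_i(y)$ at the $q+1$ isotropic points of $N_{ij}=N_{ji}$. A non-zero binary form of degree $\delta\le q$ vanishes at no more than $\delta$ points, so $G_j=c_{ij}G_i$ on $N_{ij}$. By \eqref{eq:tangent}, $G_i|_{N_{ij}}\neq0$, so $G_i$ vanishes at no more than $\delta$ points of $N_{ij}$.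

Let $i,j,k$ be distinct and $\langle u\rangle=\langle v_i,v_j,v_k\rangle^\perp$, so that $u\in N_{ij}\cap N_{jk}\cap N_{ki}$. Then $G_i(u)=c_{ki}G_k(u)=c_{ki}c_{jk}G_j(u)=c_{ki}c_{jk}c_{ij}G_i(u)$. With $\Pi_i=\prod_{k\neq i}h_{ik}$ we have $c_{ij}=\Pi_jh_{ij}/(\Pi_ih_{ji})$, so $c_{ij}c_{jk}c_{ki}=t_{ijk}/\overline{t_{ijk}}$. Hence the triple is real if $G_i(u)\neq0$. So every bad plane of $ij$ is $u^\perp$ for one of the at most $\delta$ zeros $\langle u\rangle$ of $G_i$ on $N_{ij}$.
\end{proof}

\subsection*{Plane sections}
Lemma~\ref{lem:bad} bounds the number of bad planes, but a single bad plane might contain many points of $S$; if $S$ is planar, the lemma says nothing as soon as $\delta\geq1$. For non-planar $S$ we look at a plane from a point of $S$ outside it. Then each bad plane through that point accounts for just one non-real triple, and the plane section is nearly a real set.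

\begin{lemma}\label{lem:section}
If $S$ is not planar, every plane $D$ satisfies $|S\cap D|\le q+1+3\delta$.
\end{lemma}

\begin{proof}
Let $A$ be the set of indices $j$ with $v_j\in D$, and $a=|A|$. As $2\delta+2\le q+1+3\delta$, we may assume $a\ge2\delta+3$. Then $a\geq3$, and $D$ is non-degenerate by Lemma~\ref{lem:trace}. Choose $v_i\notin D$ and scale the $v_j$ $(j\in A)$ so that $h_{ij}=1$; then $t_{ijk}=h_{jk}$ for distinct $j,k\in A$. Define a graph on $A$ by joining $j$ and $k$ if $h_{jk}\notin F$. If $k$ is a neighbor of $j$, then $v_k$ lies in a bad plane of the pair $ij$. Such a plane contains $v_i\notin D$, so it meets $D$ in a line through $v_j$, and this line contains at most one further point of $S$, as no three points of $S$ are collinear. By Lemma~\ref{lem:bad} every vertex has at most $\delta$ neighbors.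

A vertex and its neighbors number at most $\delta+1$, and $a>2(\delta+1)$, so we can choose successively three pairwise non-adjacent vertices $j_1,j_2,j_3$. They form a real triple, so $q$ is odd by Lemma~\ref{lem:trace}, and $v_{j_1},v_{j_2},v_{j_3}$ is a basis of $D$ with Gram matrix over $F$. Let $R$ be its $F$-span. If $k\in A$ is neither equal nor adjacent to any $j_b$, then $v_k\in R$ by Lemma~\ref{lem:coord}, so $v_k$ is one of the $q+1$ singular points of the non-degenerate ternary form $h(x,x)$ on $R$, and it differs from $v_{j_1},v_{j_2},v_{j_3}$. Hence $a\le(q+1-3)+3(\delta+1)=q+1+3\delta$.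
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nonplanar}]
We first show that all triples are real. The tool is the relation among the triples of four points,
\begin{equation}\label{eq:four}
t_{ijl}\,t_{jkl}\,t_{kil}=h_{ij}h_{jk}h_{ki}\cdot h_{jl}h_{lj}\cdot h_{kl}h_{lk}\cdot h_{il}h_{li}=t_{ijk}\,N(h_{jl})N(h_{kl})N(h_{il}),
\end{equation}
which shows that $ijk$ is real once $ijl$, $jkl$, $kil$ are.

Suppose $t_{ijk}\notin F$ and let $D=\langle v_i,v_j,v_k\rangle$. Then $D$ is a bad plane of each of the pairs $ij$, $jk$, $ki$. By Lemma~\ref{lem:bad}, $\delta\ge1$ and each of the three pairs has at most $\delta-1$ further bad planes. By Lemma~\ref{lem:section}, each of these contains at most $q-1+3\delta$ points of $S$ other than the two points of its pair, and at least $|S|-(q+1+3\delta)=q^2-q-4\delta$ points of $S$ lie outside $D$. By \eqref{eq:ineq} some $v_l\notin D$ lies in none of the further bad planes. The plane $\langle v_i,v_j,v_l\rangle$ contains $v_l$, so it is neither $D$ nor a further bad plane of $ij$; thus $t_{ijl}\in F$. The same argument for the pairs $jk$ and $ki$ gives $t_{jkl},t_{kil}\in F$, and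 \eqref{eq:four} gives $t_{ijk}\in F$, a contradiction.

Since $q\geq3$, we have $|S|\ge q^2+1-q>q+1$. By Proposition~\ref{prop:real}, $q$ is odd and $S\subseteq\mathcal E(R)$ for some elliptic $F$-form $R$. By Theorem~\ref{thm:precise}, $\{L_p:p\in\mathcal E(R)\}$ is a pseudo-conic lying on $Q^-(5,q)$, and it contains $\mathcal A$.

It remains to check the last sentence; $\delta\le q$ is clear in both cases. For $\delta\le1$ the left side of \eqref{eq:ineq} is at most $0$ and the right side is at least $q^2-q-4\ge2$. For $2\le\delta\le q/5$ the left side is at most $3(\frac q5-1)(\frac{8q}5-1)=\frac{24}{25}q^2-\frac{27}5q+3$ and the right side is at least $q^2-\frac95q$; the difference is at least $\frac{q^2}{25}+\frac{18}5q-3>0$.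
\end{proof}

\subsection*{The planar case}
Here we use theorems of B.~Segre on arcs of $\mathrm{PG}(2,Q)$ with $Q$ odd: besides the theorem on ovals, every arc with $Q$ points is contained in a conic, and so is every arc with more than $Q-\frac14\sqrt Q+\frac74$ points (see \cite{Hir}). A large planar pseudo-arc would thus give many common points of a conic and a Hermitian curve, and these curves have few.

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Let $\mathcal A$ be a pseudo-arc as in the theorem, with admissible set $S$. By Lemma~\ref{lem:inj}, $|S|=q^2+1-\delta$ with $\delta\geq0$, and $\delta\le1$ or $\delta\le q/5$. If $S$ is not planar, Theorem~\ref{thm:nonplanar} applies. We show that $S$ cannot be planar.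

Suppose $S$ lies in a plane $D$. Then $S$ is an arc of $\mathrm{PG}(2,Q)$, $Q=q^2$. If $\delta\le1$, it has $Q$ or $Q+1$ points. If $q\ge17$ and $\delta\le q/5$, it has at least $q^2+1-\frac q5>q^2-\frac q4+\frac74$ points, the inequality being equivalent to $q>15$. In both cases $S$ lies on a conic, which is non-degenerate because two lines contain at most four points of an arc. Choose coordinates $x_0,x_1,x_2$ on $D$ in which the conic is $\{(s^2,st,t^2)\}$, that is, $x_a=s^{2-a}t^a$, and let $(m_{ab})$ be the Gram matrix of $h|_D$; it is invertible, in particular non-zero. On the conic,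
\[
h(x,x)=\sum_{a,b=0}^2m_{ab}\,x_ax_b^q=\sum_{a,b=0}^2m_{ab}\,s^{(2-a)+q(2-b)}\,t^{a+qb}.
\]
As $q\geq3$, the nine exponents $a+qb$ are distinct, so this is a non-zero binary form of degree $2q+2$, with at most $2q+2$ zeros $\langle(s,t)\rangle$. All points of $S$ are isotropic, so $|S|\le2q+2$. But $q^2>2q+2$ for $q\ge3$, and $q^2+1-q/5>2q+2$ for $q\geq17$, a contradiction.
\end{proof}

\begin{remark}
There is a limit to how far Theorem~\ref{thm:large} can be extended. For $q>2$ the Hermitian curve $H(2,q^2)$ contains arcs of $q^2-q+1$ points \cite{Kes,FHT}. Take such an arc $S$ in a non-degenerate plane $u^\perp$ of $\mathrm{PG}(U)$. It satisfies (a), since $u^\perp$ contains no t.i.\ line by (H2), and (b), since any three of its points span $u^\perp$ (Lemma~\ref{lem:trace}). So $S$ gives a planar pseudo-arc of $q^2-q+1$ lines in $Q^-(5,q)$. As $q^2-q+1>q+1$ and $S$ is planar, Proposition~\ref{prop:real} shows that $S$ has a non-real triple. For $q$ odd it follows that $S$ lies in no $\mathcal E(R)$, so by Theorem~\ref{thm:precise} the pseudo-arc is contained in no pseudo-oval in $Q^-(5,q)$. Hence the bound on the size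 in Theorem~\ref{thm:large} cannot be lowered to $q^2-q+1$. We do not determine the exact threshold between $q^2-q+2$ and $q^2+1-q/5$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMS}
John Bamberg, Giusy Monzillo, Alessandro Siciliano,
\emph{Pseudo-ovals of elliptic quadrics as Delsarte designs of association schemes},
arXiv:2104.07999 (2021).

\bibitem{FHT}
J.~C. Fisher, J.~W.~P. Hirschfeld, J.~A. Thas,
Ann. Discrete Math. 30 (1986).

\bibitem{Hir}
J.~W.~P. Hirschfeld,
\emph{Projective Geometries over Finite Fields}.

\bibitem{Kes}
B.~C. Kestenband,
Geom. Dedicata 11 (1981).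

\end{thebibliography}
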